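# Total reflexivity between semidualizing modules is not a transitive relation

Throughout, $R$ is a commutative noetherian local ring, and "finite module" means finitely generated module. $\mu(X)$ or $\mu_R(X)$ is the minimal number of generators of a finite module $X$. The notation $\mathrm{Ext}^{\geqslant 1}_R(X,Y)=0$ means that $\mathrm{Ext}^m_R(X,Y)=0$ for all $m\ge 1$. The letter $k$ always denotes a field.

## Semidualizing modules, total reflexivity, trivial extensions, periodic complexes

**Definition (semidualizing module).** A finite $R$-module $C$ is semidualizing if the homothety map $\chi^R_C:R\to\mathrm{Hom}_R(C,C)$, $r\mapsto(c\mapsto rc)$, is an isomorphism and $\mathrm{Ext}^{\geqslant1}_R(C,C)=0$. The set of isomorphism classes $[C]$ of semidualizing $R$-modules is denoted $\mathfrak G_0(R)$.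

Since $\chi^R_C$ is injective, a semidualizing module is faithful, and in particular nonzero.

**Example.** The module $R$ itself is semidualizing. For a second one, let $Q=k[x,y]/(x,y)^2$ and $D=\mathrm{Hom}_k(Q,k)$, with $(sf)(s')=f(ss')$. Let $1^*,x^*,y^*$ be the basis of $D$ dual to $1,x,y$. One computes $x\cdot x^*=y\cdot y^*=1^*$, $y\cdot x^*=x\cdot y^*=0$ and $x\cdot 1^*=y\cdot 1^*=0$. So $D$ is minimally generated by $x^*,y^*$, and $D\not\cong Q$. Let $f$ be an endomorphism, and write $f(x^*)=ax^*+by^*+c1^*$, $f(y^*)=a'x^*+b'y^*+c'1^*$. The relation $yx^*=0$ forces $b=0$, the relation $xy^*=0$ forces $a'=0$, and $xx^*=yy^*$ forces $a=b'$. So $f$ is multiplication by $a+cx+c'y$, and $\chi_D^Q$ is an isomorphism. The module $D$ is injective (fact (F1) below), so its positive self-Ext vanishes, and $D$ is semidualizing. The residue field $k$ is not semidualizing over $Q$, because $\mathrm{Hom}_Q(k,k)=k\ne Q$.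

**Definition (total reflexivity).** Let $C$ be semidualizing. A finite $R$-module $X$ is totally $C$-reflexive when

1. the natural map $\delta^C_X:X\to\mathrm{Hom}_R(\mathrm{Hom}_R(X,C),C)$, $x\mapsto(f\mapsto f(x))$, is an isomorphism, and
2. $\mathrm{Ext}^{\geqslant1}_R(X,C)=0=\mathrm{Ext}^{\geqslant1}_R(\mathrm{Hom}_R(X,C),C)$.

**Example.** For every semidualizing $C$, both $R$ and $C$ are totally $C$-reflexive. For $X=R$: identify $\mathrm{Hom}_R(R,C)=C$; then $\delta^C_R$ becomes $\chi^R_C$, and $\mathrm{Ext}^{\geqslant1}_R(R,C)=0=\mathrm{Ext}^{\geqslant1}_R(C,C)$. For $X=C$: compose $\delta^C_C$ with the isomorphism $\mathrm{Hom}(\chi^R_C,C):\mathrm{Hom}_R(\mathrm{Hom}_R(C,C),C)\to\mathrm{Hom}_R(R,C)$. The result is $x\mapsto(r\mapsto rx)$, an isomorphism, so $\delta^C_C$ is one; the Ext modules vanish because $\mathrm{Hom}_R(C,C)\cong R$. For a negative case, take $Q$ as above, $C=Q$ and $X=D$. A homomorphism $f:D\to Q$ satisfies $yf(x^*)=0=xf(y^*)$, so $f(x^*)$ and $f(y^*)$ lie in $(x,y)$, and then the remaining relation $xf(x^*)=yf(y^*)$ holds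 automatically. So $\mathrm{Hom}_Q(D,Q)\cong k^4$, and its $Q$-dual is $\mathrm{Hom}_Q(k^4,Q)\cong k^8$. This has dimension $8\neq3$, so $D$ is not totally $Q$-reflexive.

**Definition (the relation).** For $[B],[C]\in\mathfrak G_0(R)$, write $[C]\trianglelefteq[B]$ when $B$ is totally $C$-reflexive.

**Example.** By the previous example, $[C]\trianglelefteq[R]$ and $[C]\trianglelefteq[C]$ for every $[C]\in\mathfrak G_0(R)$. Over $Q$ we have $[D]\trianglelefteq[Q]$ but not $[Q]\trianglelefteq[D]$.

**Definition (trivial extension).** For a commutative ring $S$ and an $S$-module $M$, the trivial extension $S\ltimes M$ is the group $S\oplus M$ with product $(s,m)(s',m')=(ss',sm'+s'm)$. It is a commutative ring in which $M$ is an ideal of square zero. If $S$ is artinian local with residue field $k$ and $M$ is finite, so is $S\ltimes M$ (artinian local with residue field $k$).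

**Example.** $k\ltimes k=k[\varepsilon]/(\varepsilon^2)$, and $k\ltimes k^2=Q$.

**Definition (2-periodic complex).** A 2-periodic complex is a $\mathbb Z/2$-graded module with an odd endomorphism of square zero. We also view it as a complex indexed by $\mathbb Z$, whose term in degree $m$ is the part of parity $m$.

**Example.** Over $k[t]/(t^2)$, take the ring itself in both parities and multiplication by $t$ as differential. The kernel and the image of $t$ are both $(t)$, so this complex $\cdots\xrightarrow{t}k[t]/(t^2)\xrightarrow{t}k[t]/(t^2)\xrightarrow{t}\cdots$ is exact.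

The following textbook facts are used.

* (F1) Let $T$ be a commutative local finite-dimensional $k$-algebra with residue field $k$ and $D=\mathrm{Hom}_k(T,k)$. Then $\mathrm{Hom}_T(X,D)\cong\mathrm{Hom}_k(X,k)$ naturally in $X$. So $D$ is injective (it is the injective hull of $k$), and the biduality map $X\to\mathrm{Hom}_T(\mathrm{Hom}_T(X,D),D)$ is an isomorphism for finite $X$. For $X=T$ this says that $\chi^T_D:T\to\mathrm{Hom}_T(D,D)$ is an isomorphism. In particular $D$ is semidualizing and every finite $T$-module is totally $D$-reflexive.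
* (F2) Künneth over a field: $H(X\otimes_kY)\cong H(X)\otimes_kH(Y)$ as graded spaces, for $\mathbb Z$-graded and for $\mathbb Z/2$-graded complexes. (In both cases a complex over $k$ is the direct sum of its homology and a contractible complex, and tensoring a contractible complex with anything gives a contractible complex.)
* (F3) If $0\to Y\to X^0\to X^1\to\cdots$ is exact and $\mathrm{Ext}^{\geqslant1}_S(V,X^j)=0$ for all $j$, then $\mathrm{Ext}^m_S(V,Y)=H^m(\mathrm{Hom}_S(V,X^\bullet))$ for all $m\ge0$.
* (F4) Hom and Ext between finite modules over a noetherian ring commute with flat base change.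

## Transitivity of $\trianglelefteq$: the two theorems

The relation $\trianglelefteq$ is reflexive (checked above) and antisymmetric (Lemma 1 below). Is it transitive? That is, if $B$ is totally $C$-reflexive and $A$ is totally $B$-reflexive, all three semidualizing, must $A$ be totally $C$-reflexive? The problem comes from Ensiyeh Amanzadeh and Mohammad T. Dibaei, "Presentations of rings with a chain of semidualizing modules", arXiv:1412.7465 (2014). The answer is no.

**Theorem A.** Let $k$ be a field and $d\ge0$. There is a complete Cohen–Macaulay local ring $R$ of dimension $d$ with residue field $k$, and $[A],[B],[C]\in\mathfrak G_0(R)$, such that $[C]\trianglelefteq[B]$ and $[B]\trianglelefteq[A]$, but $\mathrm{Ext}^m_R(A,C)\ne0$ for every $m\ge1$. Hence $[C]\not\trianglelefteq[A]$.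

**Theorem B.** Let $\rho$ be a binary relation on a finite set $V$, and fix $k$ and $d$. The following are equivalent.

1. $\rho$ is reflexive and has no cycles $v_1\,\rho\,v_2\,\rho\cdots\rho\,v_m\,\rho\,v_1$ with $m\ge2$ and $v_1,\dots,v_m$ distinct.
2. There are a local ring $R$ and an injection $V\to\mathfrak G_0(R)$ under which $\rho$ is the restriction of $\trianglelefteq$.
3. As in 2, with $R$ complete Cohen–Macaulay of dimension $d$ with residue field $k$.

So reflexivity and acyclicity are the only constraints on finite pieces of $\trianglelefteq$.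

## The factorization $C\cong B\otimes_R\mathrm{Hom}_R(B,C)$ and the easy cases

The first tool is a rigidity statement. We need it to see which triples could fail, and again for Theorem B.

**Lemma 1** (essentially due to Gerko). Let $[C]\trianglelefteq[B]$ over a local ring $R$ with residue field $\kappa$, and let $B^\dagger=\mathrm{Hom}_R(B,C)$. Then evaluation gives $B\otimes^{\mathbf L}_RB^\dagger\simeq C$; in particular $B\otimes_RB^\dagger\cong C$. Hence $\mu(C)=\mu(B)\mu(B^\dagger)$, and if $\mu(B)=\mu(C)$ then $B\cong C$.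

*Proof.* Let $\varepsilon:B\otimes^{\mathbf L}_RB^\dagger\to C$ be the evaluation map in the derived category, and let $Z$ be its cone.

**The map $\mathbf R\mathrm{Hom}(\varepsilon,C)$ is an isomorphism.** The purpose is to show $\mathbf R\mathrm{Hom}_R(Z,C)=0$. Since $\mathrm{Ext}^{\geqslant1}_R(B^\dagger,C)=0$ and $\delta^C_B$ is an isomorphism, $\mathbf R\mathrm{Hom}_R(B^\dagger,C)\simeq\mathrm{Hom}_R(B^\dagger,C)\cong B$. By adjunction,
$$\mathbf R\mathrm{Hom}_R(B\otimes^{\mathbf L}_RB^\dagger,C)\simeq\mathbf R\mathrm{Hom}_R(B,\mathbf R\mathrm{Hom}_R(B^\dagger,C))\simeq\mathbf R\mathrm{Hom}_R(B,B)\simeq R,$$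
the last step because $B$ is semidualizing. Also $\mathbf R\mathrm{Hom}_R(C,C)\simeq R$. So $\mathbf R\mathrm{Hom}(\varepsilon,C)$ is identified with a map between two complexes whose cohomology is $R$ in degree $0$ and zero elsewhere. In degree $0$ it sends $1=\mathrm{id}_C$ to $\varepsilon$. Under adjunction $\varepsilon$ corresponds to $b\mapsto(f\mapsto f(b))$, that is, to $\delta^C_B:B\to\mathrm{Hom}_R(B^\dagger,C)$. After identifying the target with $B$ through $\delta^C_B$, this is $\mathrm{id}_B=1$. So the map is $R$-linear and sends $1$ to $1$; it is an isomorphism, and $\mathbf R\mathrm{Hom}_R(Z,C)=0$.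

**The cone vanishes.** The purpose is to cancel $C$. The complex $Z$ has finitely generated homology, and $H_i(Z)=0$ for $i\ll0$. Suppose $Z\not\simeq0$ and let $s$ be least with $H_s(Z)\ne0$. Then $H_s(\kappa\otimes^{\mathbf L}_RZ)=\kappa\otimes_RH_s(Z)\neq0$ by Nakayama. Also $\mathbf R\mathrm{Hom}_R(\kappa,C)\not\simeq0$, because $C$ is finite and nonzero, so that $\mathrm{Ext}^{\operatorname{depth}C}_R(\kappa,C)\ne0$. Hence
$$\mathbf R\mathrm{Hom}_R(\kappa,\mathbf R\mathrm{Hom}_R(Z,C))\simeq\mathbf R\mathrm{Hom}_R(\kappa\otimes^{\mathbf L}_RZ,C)\simeq\mathbf R\mathrm{Hom}_\kappa(\kappa\otimes^{\mathbf L}_RZ,\mathbf R\mathrm{Hom}_R(\kappa,C))\not\simeq0,$$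
since over a field the derived Hom of two complexes with nonzero homology has nonzero homology. This contradicts $\mathbf R\mathrm{Hom}_R(Z,C)=0$. So $\varepsilon$ is an isomorphism, and $H_0$ gives $B\otimes_RB^\dagger\cong C$.

**Counting generators.** Tensoring with $\kappa$ gives $\mu(C)=\mu(B)\mu(B^\dagger)$. If $\mu(B)=\mu(C)$, then $\mu(B^\dagger)=1$, since $B\neq0$. Write $B^\dagger\cong R/\mathfrak a$. Then $C\cong B/\mathfrak aB$ is killed by $\mathfrak a$. Since $C$ is faithful, $\mathfrak a=0$, and $C\cong B$. $\square$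

If $[C]\trianglelefteq[B]$ and $[B]\trianglelefteq[C]$, Lemma 1 gives $\mu(C)\ge\mu(B)\ge\mu(C)$, so $B\cong C$. This is antisymmetry.

Now let $[C]\trianglelefteq[B]\trianglelefteq[A]$ and look for easy reasons why $[C]\trianglelefteq[A]$. It holds if $A\cong B$ or $B\cong C$, trivially, and if $A\cong R$, because $[C]\trianglelefteq[R]$ always. If $R$ is a finite-dimensional local $k$-algebra with residue field $k$ and $C=\mathrm{Hom}_k(R,k)$, it holds by (F1). So a failing triple has $A\not\cong R$, $A\not\cong B$, $B\not\cong C$. Put $A'=\mathrm{Hom}_R(A,B)$ and $B'=\mathrm{Hom}_R(B,C)$. Then Lemma 1 says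
$$\mu(C)=\mu(A)\,\mu(A')\,\mu(B').$$
Here $\mu(A)\ge2$, because a cyclic faithful module is isomorphic to $R$. Also $\mu(A'),\mu(B')\ge2$, because $\mu(A')=1$ would give $\mu(A)=\mu(B)$, hence $A\cong B$, and likewise for $B'$. A failing triple therefore has $\mu(C)\ge8$.

## What the hypotheses say about $\mathrm{Ext}_R(A,C)$, and what they leave free

The sensible first attempt is to prove transitivity from Lemma 1. Keep $[C]\trianglelefteq[B]\trianglelefteq[A]$, $A'$ and $B'$ as above. We have $A\otimes^{\mathbf L}_RA'\simeq B$, so for $U=\mathbf R\mathrm{Hom}_R(A,C)$ adjunction gives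
$$\mathbf R\mathrm{Hom}_R(A',U)\simeq\mathbf R\mathrm{Hom}_R(A\otimes^{\mathbf L}_RA',C)\simeq\mathbf R\mathrm{Hom}_R(B,C)\simeq B'.\tag{1}$$
So $\mathbf R\mathrm{Hom}_R(A',U)$ is a module. We want $U$ itself to be a module, that is, $\mathrm{Ext}^{\geqslant1}_R(A,C)=0$.

Let $Y=\mathrm{Hom}_R(A,C)=H^0(U)$, and let $U_+$ be the truncation of $U$ to cohomological degrees $\ge1$. There is an exact triangle $Y\to U\to U_+\to$. Apply $\mathbf R\mathrm{Hom}_R(A',-)$. By (1) the middle term has no cohomology in positive degrees, so
$$H^m\big(\mathbf R\mathrm{Hom}_R(A',U_+)\big)\cong\mathrm{Ext}^{m+1}_R(A',\mathrm{Hom}_R(A,C))\qquad(m\ge1).$$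
If $U_+\not\simeq0$, let $s\ge1$ be least with $E=\mathrm{Ext}^s_R(A,C)\ne0$. The left side for $m=s$ is $\mathrm{Hom}_R(A',E)$. It is nonzero, because $\mathrm{Ass}\,\mathrm{Hom}_R(A',E)=\mathrm{Supp}\,A'\cap\mathrm{Ass}\,E$, and $\mathrm{Supp}\,A'=\mathrm{Spec}\,R$, since $A\otimes_RA'\cong B$ is faithful. So
$$\mathrm{Ext}^{\geqslant1}_R(A,C)=0\iff\mathrm{Ext}^{m}_R(A',\mathrm{Hom}_R(A,C))=0\ \text{ for all } m\ge2.$$
This is where the attempt stops. It replaces the wanted vanishing by another one, about $A'$ and $\mathrm{Hom}_R(A,C)$, and neither $[C]\trianglelefteq[B]$ nor $[B]\trianglelefteq[A]$ supplies it. The nonzero groups $\mathrm{Ext}_R(A,C)$ and $\mathrm{Ext}_R(A',\mathrm{Hom}_R(A,C))$ are allowed to compensate each other. A counterexample must make them do so.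

## The modules $D_I$ over a tensor power

We now look at the most accessible source of many semidualizing modules. Transitivity will not fail there, but everything is explicit, and we shall deform it.

Let $T$ be a commutative local finite-dimensional $k$-algebra with residue field $k$, and $D=\mathrm{Hom}_k(T,k)$. Fix $n\ge1$, write $[n]=\{1,\dots,n\}$, and let $S=T^{\otimes_kn}$. The maximal ideals of the factors generate a nilpotent ideal of $S$ with quotient $k$, so $S$ is artinian local with residue field $k$. For $I\subseteq[n]$ put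
$$D_I=W_1\otimes_k\cdots\otimes_kW_n,\qquad W_i=D\ \text{if } i\in I,\quad W_i=T\ \text{if } i\notin I.$$
So $D_\emptyset=S$.

**Lemma 2.**

1. If $I\cap J=\emptyset$, then $D_I\otimes_SD_J\cong D_{I\cup J}$. Write the pairing as $(y,x)\mapsto yx$; it is symmetric, $yx=xy$.
2. If $K\subseteq I$, then $\mathrm{Ext}^{\geqslant1}_S(D_K,D_I)=0$, and $D_{I\setminus K}\to\mathrm{Hom}_S(D_K,D_I)$, $y\mapsto(x\mapsto yx)$, is an isomorphism.

*Proof.* (1) The tensor product over $S$ is formed factor by factor. In each factor at least one of the two $T$-modules is $T$, so the factor is $T\otimes_TT=T$ or $D\otimes_TT=D$, with the module structure as pairing.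

(2) Write $D_K=V_1\otimes_k\cdots\otimes_kV_n$ and $D_I=W_1\otimes_k\cdots\otimes_kW_n$. Let $L^i\to V_i$ be a resolution by finite free $T$-modules. By (F2), $L=L^1\otimes_k\cdots\otimes_kL^n$ is a resolution of $D_K$ by finite free $S$-modules. Each degree of $L$ is a finite direct sum of tensor products of finite free modules, so $\mathrm{Hom}_S(L,D_I)\cong\bigotimes_i\mathrm{Hom}_T(L^i,W_i)$. By (F2) again,
$$\mathrm{Ext}_S(D_K,D_I)\cong\bigotimes_i\mathrm{Ext}_T(V_i,W_i)$$
as graded spaces. Since $K\subseteq I$, the pair $(V_i,W_i)$ is $(T,T)$ if $i\notin I$, $(D,D)$ if $i\in K$, and $(T,D)$ if $i\in I\setminus K$. In all three cases $\mathrm{Ext}^{\geqslant1}_T(V_i,W_i)=0$, because $T$ is free and $D$ is injective. So the positive Ext vanishes, and in degree $0$ the factors are $T\cong\mathrm{Hom}_T(T,T)$, $T\cong\mathrm{Hom}_T(D,D)$ by (F1), and $D\cong\mathrm{Hom}_T(T,D)$, each given by $y\mapsto(x\mapsto yx)$. The tensor product of the left sides is $D_{I\setminus K}$, with the stated map. $\square$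

Taking $K=I$ shows that each $D_I$ is semidualizing over $S$. For $K\subseteq I$ put $K'=I\setminus K$. Lemma 2 gives $\mathrm{Hom}_S(D_K,D_I)\cong D_{K'}$ and $\mathrm{Hom}_S(D_{K'},D_I)\cong D_K$ with no higher Ext, and under these identifications the biduality map is the second isomorphism. (The same argument is written out in Proposition 7.) So $[D_I]\trianglelefteq[D_K]$ whenever $K\subseteq I$. Along the chain $\{1\}\subset\{1,2\}\subset\{1,2,3\}$ there is no failure of transitivity. Note that the quotients $\mathrm{Hom}_S(D_K,D_I)\cong D_{I\setminus K}$ are what the argument runs on: $\{2\}$ and $\{3\}$ for the two steps, $\{2,3\}$ for the composite. We want to spoil $\{2,3\}$ while keeping $\{2\}$ and $\{3\}$.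

## Which $S$-module $M$ would make $S\ltimes M$ a counterexample

Pass to $R=S\ltimes M$ and to the modules $R\otimes_SD_I=D_I\oplus(D_I\otimes_SM)$. If $\mathrm{Tor}^S_{\geqslant1}(D_K,M)=0$, a free resolution of $D_K$ stays a resolution after $R\otimes_S-$, and for $K\subseteq I$ one gets
$$\mathrm{Ext}^m_R(R\otimes_SD_K,R\otimes_SD_I)\cong\mathrm{Ext}^m_S(D_K,D_I)\oplus\mathrm{Ext}^m_S(D_K,D_I\otimes_SM).$$
The first summand vanishes for $m\ge1$, so $M$ decides. To make the second summand computable, suppose that $M$ is the start of an exact sequence $0\to M\to P_{-1}\to P_{-2}\to\cdots$ of finite free $S$-modules that stays exact under $D_I\otimes_S-$. Then $D_I\otimes M$ is coresolved by sums of copies of $D_I$. By Lemma 2 the functor $\mathrm{Hom}_S(D_K,-)$ turns the coresolution into $D_{I\setminus K}\otimes P_{-1}\to D_{I\setminus K}\otimes P_{-2}\to\cdots$. So the Ext modules depend only on $I\setminus K$, and they are nonzero exactly where $D_{I\setminus K}\otimes P$ has homology.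

This is the idea. Find an exact two-sided complex $P$ of finite free $S$-modules for which $D_I\otimes_SP$ is exact for all $I$ except a prescribed family $\mathcal F$ of nonempty sets; for Theorem A, $\mathcal F=\{\{2,3\}\}$. By Künneth such a $P$ can be assembled as a tensor product over $k$, if over a single $T$ we have two complexes: $G$ with $G$ exact and $D\otimes_TG$ not exact, and $G'$ with $G'$ not exact and $D\otimes_TG'$ exact.

What is required of $G$? Since $\mathrm{Hom}_k(D\otimes_TG,k)\cong\mathrm{Hom}_T(G,\mathrm{Hom}_k(D,k))\cong\mathrm{Hom}_T(G,T)$, the complex $D\otimes_TG$ is exact iff the dual $\mathrm{Hom}_T(G,T)$ is. So $G$ must be exact while its dual, which has the transposed matrices as differentials, is not. A 2-periodic complex of free modules of rank one cannot do this, because a $1\times1$ matrix equals its transpose. With $2\times2$ matrices it can be done.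

## A periodic complex that is exact while its dual is not

Let $\Lambda_0=k[x_{11},x_{12},x_{21},x_{22}]/(x_{ij})^2$, so that all products of two variables vanish, and $\Lambda=\Lambda_0[t]/(t^2)$. Let $N=k^2\oplus k^2$ be the $\Lambda$-module on which $t$ acts as $0$ and
$$x_{ij}(p,q)=(0,E_{ij}p),$$
where the $E_{ij}$ are the matrix units. This is a module, since any product of two variables acts as $0$. From now on
$$T=\Lambda\ltimes N,$$
a commutative local finite-dimensional $k$-algebra with residue field $k$, and $T=\Lambda\oplus N$ as a $\Lambda$-module. Put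
$$\partial=\sum_{i,j}x_{ij}E_{ji}=\begin{pmatrix}x_{11}&x_{21}\\x_{12}&x_{22}\end{pmatrix},\qquad\varphi=tI+\partial,\quad\psi=tI-\partial.$$
All products of entries of $\partial$ vanish, so $\partial^2=0$ and $\varphi\psi=\psi\varphi=t^2I-\partial^2=0$. The same holds for the transposes.

Let $G$ be the 2-periodic complex over $T$ with $G_m=T^2$ for all $m$ and differential $G_m\to G_{m-1}$ equal to $\varphi$ for $m$ odd and $\psi$ for $m$ even. Let $G'$ be the same with $\varphi^{\mathsf T},\psi^{\mathsf T}$.

**Lemma 3.** With $D=\mathrm{Hom}_k(T,k)$: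
$$H(G)=0,\qquad H_m(G')\ne0,\qquad H_m(D\otimes_TG)\ne0,\qquad H(D\otimes_TG')=0\qquad\text{for all }m.$$
Moreover $r:=\mu_T(D)\ge2$.

*Proof.* The matrices have entries in $\Lambda$, and $T^2=\Lambda^2\oplus N^2$ as a $\Lambda$-module, so the two summands can be treated separately.

**On $\Lambda^2$: both complexes are exact.** This is what $t$ is for. Write elements of $\Lambda^2=\Lambda_0^2\oplus t\Lambda_0^2$ as $f+tg$. Then
$$\varphi(f+tg)=\partial f+t(f+\partial g).$$
This vanishes iff $f=-\partial g$ (then $\partial f=-\partial^2g=0$ follows), that is, iff $f+tg=tg-\partial g=\psi(g)$. Likewise $\psi(f+tg)=-\partial f+t(f-\partial g)$ vanishes iff $f+tg=\varphi(g)$. Together with $\varphi\psi=\psi\varphi=0$ this gives $\ker\varphi=\operatorname{im}\psi$ and $\ker\psi=\operatorname{im}\varphi$ on $\Lambda^2$. Only $\partial^2=0$ was used, so the same computation with $\partial^{\mathsf T}$ gives the same for $\varphi^{\mathsf T},\psi^{\mathsf T}$. (Without $t$ this would fail: on $\Lambda_0^2$ the kernel of $\partial$ has dimension $8$ and the image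 dimension $2$.)

**On $N^2$: transposing changes a rank.** This is what $N$ is for. Write $N^2=N\otimes_kk^2=(k^2\otimes k^2)\oplus(k^2\otimes k^2)$, where the first tensor factor comes from $N$ and matrices act on the second. Since $t$ acts as $0$, we have $\varphi=\partial$ and $\psi=-\partial$ here. The matrix $\partial=\sum x_{ij}E_{ji}$ acts by
$$(p,q)\mapsto(0,\tau p),\qquad\tau=\sum_{i,j}E_{ij}\otimes E_{ji}.$$
On a basis vector, $E_{ij}e_a\otimes E_{ji}e_b$ is nonzero only for $j=a$, $i=b$, and then it is $e_b\otimes e_a$. So $\tau$ is the swap, which is bijective, and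
$$\ker\varphi=\operatorname{im}\psi=\ker\psi=\operatorname{im}\varphi=0\oplus(k^2\otimes k^2).$$
With the first part, $H(G)=0$. The matrix $\partial^{\mathsf T}=\sum x_{ij}E_{ij}$ acts by
$$(p,q)\mapsto(0,\tau'p),\qquad\tau'=\sum_{i,j}E_{ij}\otimes E_{ij},\qquad\tau'(e_a\otimes e_b)=\delta_{ab}\sum_ie_i\otimes e_i,$$
of rank $1$. On $N^2$ the kernel of $\pm\partial^{\mathsf T}$ has dimension $3+4=7$ and the image dimension $1$. So $H_m(G')$ has dimension $6$ for every $m$.

**After tensoring with $D$: duality.** Identify $D^2=\mathrm{Hom}_k(T^2,k)$, where $(\delta_1,\delta_2)$ sends $(s_1,s_2)$ to $\sum_a\delta_a(s_a)$. The $k$-dual of $\varphi^{\mathsf T}$ on $T^2$ sends $(\delta_a)$ to the functional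
$$s\mapsto\sum_a\delta_a\Big(\sum_b\varphi_{ba}s_b\Big)=\sum_b\Big(\sum_a\varphi_{ba}\delta_a\Big)(s_b),$$
which is $\varphi$ applied to the vector $(\delta_a)$. So $\varphi$ on $D^2$ is the $k$-dual of $\varphi^{\mathsf T}$ on $T^2$, and similarly for $\psi$ and for the transposes. Since $k$-duality is exact and reverses arrows, $\ker\varphi/\operatorname{im}\psi$ on $D^2$ is dual to $\ker\psi^{\mathsf T}/\operatorname{im}\varphi^{\mathsf T}$ on $T^2$, and so on. Thus, up to a parity shift, the homology of $D\otimes_TG$ is dual to that of $G'$, and the homology of $D\otimes_TG'$ is dual to that of $G$. This gives the last two homology statements, with $\dim_kH_m(D\otimes_TG)=6$.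

**The number $r$.** If $\mu_T(D)=1$, there is a surjection $T\to D$ between spaces of equal dimension, so $D\cong T$. But $H(G)=0$ and $H(D\otimes_TG)\neq0$, so $D\not\cong T$. As $D\ne0$, we get $r\ge2$. $\square$

(In fact $r=6$. Indeed $D/\mathfrak m_TD$ is dual to the socle of $T$. An element $a+\nu$ with $a\in\Lambda$, $\nu=(p,q)\in N$ is killed by $N$ iff $a\in t\Lambda_0$, since $c+\sum c_{ij}x_{ij}$ acts on $N$ as zero only if $c$ and all $c_{ij}$ vanish. Then it is killed by $t$, and it is killed by the $x_{ij}$ iff $a$ is a combination of the four elements $tx_{ij}$ and $p=0$. So the socle has dimension $4+2$.)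

## The complex $P$ over $S$ and its syzygy $M$

Now $T$ is the ring just built, $n\ge1$, $S=T^{\otimes_kn}$, and $\mathcal F$ is any set of nonempty subsets of $[n]$. The aim is a complex that detects exactly the members of $\mathcal F$.

For $J\in\mathcal F$ let $P_J=G^{(1)}\otimes_k\cdots\otimes_kG^{(n)}$, as $\mathbb Z/2$-graded complexes with Koszul signs, where $G^{(i)}=G$ if $i\in J$ and $G^{(i)}=G'$ if $i\notin J$. Each parity of $P_J$ is a direct sum of $2^{n-1}$ copies of $(T^2)^{\otimes n}=S^{2^n}$, so $P_J$ is a 2-periodic complex of finite free $S$-modules. Put $P=\bigoplus_{J\in\mathcal F}P_J$, and write $P_m$ for its term in degree $m$.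

**Lemma 4.** If $I\notin\mathcal F$, then $H(D_I\otimes_SP)=0$. If $I\in\mathcal F$, then $H_m(D_I\otimes_SP)\ne0$ for all $m\in\mathbb Z$.

*Proof.* We have $D_I\otimes_SP_J=\bigotimes_i(W_i\otimes_TG^{(i)})$, so by (F2) $H(D_I\otimes_SP_J)=\bigotimes_iH(W_i\otimes_TG^{(i)})$. The $i$-th factor is

* $H(D\otimes_TG)$, nonzero in both parities, if $i\in I$ and $i\in J$;
* $H(G')$, nonzero in both parities, if $i\notin I$ and $i\notin J$;
* $H(D\otimes_TG')=0$ if $i\in I$ and $i\notin J$;
* $H(G)=0$ if $i\notin I$ and $i\in J$,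

by Lemma 3. So the product is zero unless $I=J$, and for $I=J$ it is nonzero in both parities. Sum over $J\in\mathcal F$. $\square$

Since $\emptyset\notin\mathcal F$ and $D_\emptyset=S$, the complex $P$ is exact. Put
$$M=\operatorname{im}(P_0\to P_{-1})=\ker(P_{-1}\to P_{-2})\cong\operatorname{coker}(P_1\to P_0).$$

**Lemma 5.** Let $I\notin\mathcal F$ and $K\subseteq I$.

1. $\mathrm{Tor}^S_{\geqslant1}(D_I,M)=0$, and $0\to D_I\otimes M\to D_I\otimes P_{-1}\to D_I\otimes P_{-2}\to\cdots$ is exact.
2. $\mathrm{Ext}^m_S(D_K,D_I\otimes M)\cong H_{-1-m}(D_{I\setminus K}\otimes P)$ for $m\ge1$.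
3. If also $I\setminus K\notin\mathcal F$, then $D_{I\setminus K}\otimes M\to\mathrm{Hom}_S(D_K,D_I\otimes M)$, $y\otimes z\mapsto(x\mapsto yx\otimes z)$, is an isomorphism.

(All tensor products are over $S$.)

*Proof.* (1) The part $P_{\geqslant0}$ is a free resolution of $M$. For $m\ge1$ the degrees $m+1,m,m-1$ all lie in this part, so $\mathrm{Tor}^S_m(D_I,M)=H_m(D_I\otimes P)=0$ by Lemma 4. By right exactness, $D_I\otimes M=\operatorname{coker}(D_I\otimes P_1\to D_I\otimes P_0)$. Since $D_I\otimes P$ is exact in degree $0$, this cokernel maps isomorphically onto the image of $D_I\otimes P_0\to D_I\otimes P_{-1}$. By exactness in degree $-1$, that image is $\ker(D_I\otimes P_{-1}\to D_I\otimes P_{-2})$. The resulting map $D_I\otimes M\to D_I\otimes P_{-1}$ is induced by the inclusion $M\subseteq P_{-1}$. Exactness further to the right is Lemma 4.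

(2) We apply (F3) to the coresolution in (1), with $X^m=D_I\otimes P_{-1-m}$. Each $D_I\otimes P_j$ is a finite direct sum of copies of $D_I$, so Lemma 2 gives $\mathrm{Ext}^{\geqslant1}_S(D_K,D_I\otimes P_j)=0$ and an isomorphism
$$D_{I\setminus K}\otimes P_j\to\mathrm{Hom}_S(D_K,D_I\otimes P_j),\qquad y\otimes p\mapsto(x\mapsto yx\otimes p),\tag{2}$$
compatible with the differentials. So $\mathrm{Ext}_S(D_K,D_I\otimes M)$ is the cohomology of $D_{I\setminus K}\otimes P_{-1}\to D_{I\setminus K}\otimes P_{-2}\to\cdots$. For $m\ge1$ its $m$-th cohomology is $H_{-1-m}(D_{I\setminus K}\otimes P)$.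

(3) For $m=0$ the same argument gives $\mathrm{Hom}_S(D_K,D_I\otimes M)\cong\ker(D_{I\setminus K}\otimes P_{-1}\to D_{I\setminus K}\otimes P_{-2})$. By (1) applied to $I\setminus K\notin\mathcal F$, this kernel is $D_{I\setminus K}\otimes M$, embedded through $M\subseteq P_{-1}$. By (2) the element $y\otimes z$ corresponds to $x\mapsto yx\otimes z$. $\square$

## The ring $R=S\ltimes M$ and the modules $E_I$

Let $R=S\ltimes M$, an artinian local ring with residue field $k$. For $I\notin\mathcal F$ put
$$E_I=R\otimes_SD_I=D_I\oplus(D_I\otimes_SM).$$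
So $E_\emptyset=R$, and $\mu_R(E_I)=\mu_S(D_I)=r^{|I|}$, because $k\otimes_SD_I=\bigotimes_i(k\otimes_TW_i)$. For disjoint $I,J$ with $I,J,I\cup J\notin\mathcal F$, the pairing of Lemma 2 induces
$$E_I\otimes_RE_J\cong R\otimes_S(D_I\otimes_SD_J)\cong E_{I\cup J},\qquad(y,x)\mapsto yx=xy.$$

**Lemma 6.** Let $K\subseteq I$ with $K,I\notin\mathcal F$.

1. $\mathrm{Ext}^m_R(E_K,E_I)\cong H_{-1-m}(D_{I\setminus K}\otimes_SP)$ for $m\ge1$.
2. If also $I\setminus K\notin\mathcal F$, then $\nu_K:E_{I\setminus K}\to\mathrm{Hom}_R(E_K,E_I)$, $y\mapsto(x\mapsto yx)$, is an isomorphism.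

*Proof.* (1) Let $L\to D_K$ be a resolution by finite free $S$-modules. By Lemma 5(1), $\mathrm{Tor}^S_{\geqslant1}(R,D_K)=\mathrm{Tor}^S_{\geqslant1}(S\oplus M,D_K)=0$, so $R\otimes_SL\to E_K$ is an $R$-free resolution. Moreover $\mathrm{Hom}_R(R\otimes_SL,E_I)=\mathrm{Hom}_S(L,E_I)$, and $E_I=D_I\oplus(D_I\otimes_SM)$ over $S$. Hence
$$\mathrm{Ext}^m_R(E_K,E_I)\cong\mathrm{Ext}^m_S(D_K,D_I)\oplus\mathrm{Ext}^m_S(D_K,D_I\otimes_SM).$$
For $m\ge1$ the first summand is zero by Lemma 2, and the second is given by Lemma 5(2).

(2) In degree $0$ the same formula reads $\mathrm{Hom}_R(E_K,E_I)=\mathrm{Hom}_S(D_K,D_I)\oplus\mathrm{Hom}_S(D_K,D_I\otimes_SM)$. Under it, $\nu_K$ on $E_{I\setminus K}=D_{I\setminus K}\oplus(D_{I\setminus K}\otimes_SM)$ is the direct sum of $y\mapsto(x\mapsto yx)$ and $y\otimes z\mapsto(x\mapsto yx\otimes z)$. These are isomorphisms by Lemma 2 and Lemma 5(3). $\square$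

**Proposition 7.**

1. $E_I$ is a semidualizing $R$-module for every $I\notin\mathcal F$.
2. Let $K\subseteq I$ with $K,I\notin\mathcal F$. If $I\setminus K\notin\mathcal F$, then $[E_I]\trianglelefteq[E_K]$. If $I\setminus K\in\mathcal F$, then $\mathrm{Ext}^m_R(E_K,E_I)\ne0$ for all $m\ge1$, so $[E_I]\not\trianglelefteq[E_K]$.

*Proof.* **Semidualizing.** Take $K=I$ in Lemma 6; then $I\setminus K=\emptyset\notin\mathcal F$. By part 1 and the exactness of $P$, $\mathrm{Ext}^{\geqslant1}_R(E_I,E_I)=0$. By part 2, $\nu_I:R=E_\emptyset\to\mathrm{Hom}_R(E_I,E_I)$ is an isomorphism, and the pairing $E_\emptyset\otimes_RE_I\to E_I$ is the module structure. So $\nu_I$ is the homothety map.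

**The nonvanishing case.** If $I\setminus K\in\mathcal F$, combine Lemma 6(1) with Lemma 4.

**The reflexive case.** Let $K'=I\setminus K\notin\mathcal F$. Then also $I\setminus K'=K\notin\mathcal F$, so Lemma 6 applies to both $(K,I)$ and $(K',I)$. With Lemma 4 it gives
$$\mathrm{Ext}^{\geqslant1}_R(E_K,E_I)=0=\mathrm{Ext}^{\geqslant1}_R(E_{K'},E_I)$$
and isomorphisms $\nu_K:E_{K'}\to\mathrm{Hom}_R(E_K,E_I)$ and $\nu_{K'}:E_K\to\mathrm{Hom}_R(E_{K'},E_I)$. Since $\mathrm{Hom}_R(E_K,E_I)\cong E_{K'}$, the Ext condition of total reflexivity holds. For the biduality condition, consider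
$$E_K\xrightarrow{\ \delta\ }\mathrm{Hom}_R(\mathrm{Hom}_R(E_K,E_I),E_I)\xrightarrow{\ \mathrm{Hom}(\nu_K,E_I)\ }\mathrm{Hom}_R(E_{K'},E_I).$$
It sends $x$ to $(y\mapsto\delta(x)(\nu_K(y))=\nu_K(y)(x)=yx)$, which is $\nu_{K'}(x)$. So the composite is the isomorphism $\nu_{K'}$. As $\mathrm{Hom}(\nu_K,E_I)$ is an isomorphism, so is $\delta$. $\square$

## From dimension $0$ to dimension $d$, and the proof of Theorem A

**Passage to $R[[u_1,\dots,u_d]]$.** The purpose is to reduce both theorems to artinian rings. Let $R$ be artinian local with residue field $k$, and put $R'=R[[u_1,\dots,u_d]]$. This is a complete local ring with residue field $k$. The $u_i$ form a regular sequence with artinian quotient $R$, so $R'$ is Cohen–Macaulay of dimension $d$. It is flat over $R$, and $R\to R'$ is local, so it is faithfully flat. By (F4), $R'\otimes_R-$ commutes with Hom and Ext of finite modules, and it carries homothety maps to homothety maps and biduality maps to biduality maps. By faithful flatness, being an isomorphism, vanishing and nonvanishing pass in both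 directions. So "semidualizing", "totally reflexive", the failures of these properties, and the (non)vanishing of Ext are all preserved. Minimal numbers of generators are preserved as well, and below the modules that must be non-isomorphic are distinguished by $\mu$. So it suffices to treat $d=0$.

**Proof of Theorem A.** Take $n=3$ and $\mathcal F=\{\{2,3\}\}$, so that $P=G'\otimes_kG\otimes_kG$, and put
$$A=E_{\{1\}},\qquad B=E_{\{1,2\}},\qquad C=E_{\{1,2,3\}}.$$
None of the three index sets is in $\mathcal F$, so $A,B,C$ are semidualizing by Proposition 7(1). Now apply Proposition 7(2).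

* $\{1,2\}\setminus\{1\}=\{2\}\notin\mathcal F$, so $[B]\trianglelefteq[A]$.
* $\{1,2,3\}\setminus\{1,2\}=\{3\}\notin\mathcal F$, so $[C]\trianglelefteq[B]$.
* $\{1,2,3\}\setminus\{1\}=\{2,3\}\in\mathcal F$, so $\mathrm{Ext}^m_R(A,C)\ne0$ for all $m\ge1$, and $[C]\not\trianglelefteq[A]$.

This is the case $d=0$, and the general case follows by the passage above. $\blacksquare$

For $d=0$ the size of the failure can be read off. The modules $H(G')$ and $H(D\otimes_TG)$ have dimension $6$ in each parity, and four of the eight parity triples have a given sum. So $\mathrm{Ext}^m_R(A,C)\cong H_{-1-m}(D_{\{2,3\}}\otimes_SP)$ has $k$-dimension $4\cdot6^3=864$ for every $m\ge1$. Here $\mu(A)=6$, $\mu(B)=36$ and $\mu(C)=216$.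

## Acyclic relations on finite sets: the proof of Theorem B

**(2)⇒(1).** The purpose is to see that reflexivity and acyclicity are forced. Reflexivity is $[C]\trianglelefteq[C]$. Suppose $[C_1]\trianglelefteq[C_2]\trianglelefteq\cdots\trianglelefteq[C_m]\trianglelefteq[C_1]$ with $m\ge2$. Lemma 1 gives $\mu(C_1)\ge\mu(C_2)\ge\cdots\ge\mu(C_m)\ge\mu(C_1)$. So all these numbers are equal, and the last statement of Lemma 1, applied to each step, gives $C_1\cong C_2\cong\cdots\cong C_m$. Hence there is no cycle of distinct classes.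

**(3)⇒(2).** This is trivial.

**(1)⇒(3).** The purpose is to realize a given $\rho$ along a chain $[1]\subset[2]\subset\cdots\subset[n]$, choosing $\mathcal F$ so that it spoils exactly the unwanted pairs. It suffices to treat $d=0$. If $V=\emptyset$, take $R=k$. Otherwise let $n=|V|$.

First we number $V$. Draw an arrow $v\to w$ when $v\,\rho\,w$ and $v\ne w$. There is a vertex without outgoing arrow: otherwise one could walk along arrows forever, some vertex would repeat, and a shortest closed portion of the walk would be a cycle of at least two distinct vertices. Call this vertex $1$, delete it, and repeat with the remaining vertices to find $2,3,\dots,n$. The vertex numbered $j$ has no arrow to a vertex with larger number. So $V=\{1,\dots,n\}$, and $j\,\rho\,i$ implies $i\le j$.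

Apply the construction with
$$\mathcal F=\big\{\{i+1,\dots,j\}\;:\;1\le i<j\le n,\ (j,i)\notin\rho\big\}.$$
Distinct pairs $(i,j)$ give distinct sets, so $\{i+1,\dots,j\}\in\mathcal F$ iff $(j,i)\notin\rho$. No member of $\mathcal F$ is empty or contains $1$, so $[j]=\{1,\dots,j\}\notin\mathcal F$ for all $j\ge1$. Put $C_j=E_{[j]}$. It is semidualizing by Proposition 7(1), and $\mu(C_j)=r^j$ with $r\ge2$. So the classes $[C_1],\dots,[C_n]$ are distinct. It remains to compare the two relations on each pair $(j,i)$.

* If $i<j$, then Proposition 7(2) with $K=[i]\subseteq I=[j]$ gives $[C_j]\trianglelefteq[C_i]$ iff $[j]\setminus[i]=\{i+1,\dots,j\}\notin\mathcal F$ iff $j\,\rho\,i$.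
* If $i>j$, then $[C_j]\trianglelefteq[C_i]$ would give $\mu(C_j)\ge\mu(C_i)$ by Lemma 1, contradicting $r^j<r^i$. And $j\,\rho\,i$ is false by the numbering.
* If $i=j$, both relations hold.

So $j\mapsto[C_j]$ is an injection under which $\rho$ is the restriction of $\trianglelefteq$, over an artinian local ring with residue field $k$. The passage to $R[[u_1,\dots,u_d]]$ gives the statement for all $d$. $\blacksquare$
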